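\title{Narrow Schreier graphs with infinitely many double cosets}

\begin{abstract}
Let $H$ be a finitely generated subgroup of a finitely generated group $G$, and suppose that the Schreier graph $H\backslash G$ is narrow: at every scale it contains a bounded number of pairwise disjoint unbounded coarsely connected subsets. We prove that if $H$ has infinitely many double cosets, then $H$ is a virtual fiber subgroup, whatever the number of ends of $H\backslash G$. This answers in the negative a question of Azuelos about the one-ended case. We also bound the number of double cosets and the index of $H$ in its commensurator when $H$ is not a virtual fiber subgroup. The main step excludes commensurated subgroups modulo which every element is periodic. It compares the minimal edge cuts of the Schreier graph with their right translates by means of a flow.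
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G$ be a group with finite generating set $S$ and let $H\le G$. The \emph{Schreier graph} $H\backslash G=H\backslash\mathrm{Cay}(G,S)$ has the right cosets $Hg$ as vertices and an edge from $Hg$ to $Hgs$ for each $s\in S$. We regard it as its vertex set with the path metric. Changing $S$ changes this metric by a bi-Lipschitz map, so the quasi-isometry type, the number of ends and the properties defined below do not depend on $S$. We call $H\le G$ a \emph{finitely generated pair} if both groups are finitely generated.

If $H$ is the kernel of an epimorphism $G\to\mathbb Z$, then $H\backslash G$ is quasi-isometric to a line, and the double cosets $HgH$ are the cosets of $H$, so there are infinitely many of them. Allowing finite index leads to the following class. A subgroup $H\le G$ is a \emph{virtual fiber subgroup} if it is finitely generated and there are finite index subgroups $G'\le G$ and $H'\le H$ with $H'\trianglelefteq G'$ and $G'/H'\cong\mathbb Z$. We ask to what extent the geometry of $H\backslash G$ and the number $|H\backslash G/H|$ of double cosets detect this class.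

The geometric hypothesis bounds the number of disjoint lanes to infinity. A subset $A$ of a metric space is \emph{$\mu$-coarsely connected} if any two points of $A$ are joined by a finite sequence of points of $A$ with consecutive points at distance at most $\mu$. An unbounded connected graph is \emph{narrow} if for every $\mu\ge1$ there is an upper bound on the number of pairwise disjoint, unbounded, $\mu$-coarsely connected sets of vertices. Graphs of linear growth are narrow (Lemma~\ref{lem:linear}), and so are infinite uniformly locally finite quasi-trees with finitely many ends. The second class contains graphs of faster growth, such as the ray with a segment of length $k$ attached at its $k$-th vertex. The grid $\mathbb Z^2$ is not narrow, because of its rows. A \emph{quasi-ray} is a space quasi-isometric to $[0,\infty)$.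

Two results are known.
\begin{itemize}
\item[(A)] If $H\le G$ is a finitely generated pair and $H\backslash G$ is narrow with at least two ends, then $H$ is a virtual fiber subgroup if and only if $|H\backslash G/H|=\infty$.
\item[(B)] If $H$ is a virtual fiber subgroup of a finitely generated group $G$, then $H\backslash G$ is quasi-isometric to $\mathbb Z$ or to $\mathbb N$.
\end{itemize}
The following question, posed by Azuelos in \cite{Azuelos}, asks whether (A) fails for one end.

\begin{quote}
\emph{Is there a finitely generated pair $H\le G$ such that $H\backslash G$ is narrow and one-ended (for example a quasi-ray) and $|H\backslash G/H|=\infty$, but $H$ is not a virtual fiber subgroup?}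
\end{quote}

\subsection{Results}

The answer is no.

\begin{theorem}\label{thm:main}
Let $H\le G$ be a finitely generated pair with $H\backslash G$ narrow. If $|H\backslash G/H|=\infty$, then $H$ is a virtual fiber subgroup of $G$.
\end{theorem}

There is no hypothesis on the number of ends, and the proof does not use (A). The proof passes through the \emph{commensurator} $\operatorname{Comm}_G(H)$, the set of $g\in G$ such that $H\cap gHg^{-1}$ has finite index in $H$ and in $gHg^{-1}$. It is a subgroup containing $H$. The proof gives the following supplement, in which (B) is used for the implications that start from~(1).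

\begin{theorem}\label{thm:supp}
For a finitely generated pair $H\le G$ the following are equivalent:
\begin{enumerate}
\item[(1)] $H$ is a virtual fiber subgroup;
\item[(2)] $H\backslash G$ is narrow and $|H\backslash G/H|=\infty$;
\item[(3)] $H\backslash G$ is narrow and $[\operatorname{Comm}_G(H):H]=\infty$;
\item[(4)] $H\backslash G$ is quasi-isometric to $\mathbb Z$ or $\mathbb N$, and $|H\backslash G/H|=\infty$.
\end{enumerate}
Moreover, let $H\backslash G$ be narrow, let $S$ be a finite symmetric generating set of $G$ containing a generating set of $H$, and let $n$ be the maximal number of pairwise disjoint unbounded connected subsets of $H\backslash\mathrm{Cay}(G,S)$. If $H$ is not a virtual fiber subgroup, then $[\operatorname{Comm}_G(H):H]\le n$ and $|H\backslash G/H|\le 2n$.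
\end{theorem}

\subsection{Examples}

It is convenient to think of $G$ as acting transitively on a set $V$, with $H$ the stabilizer of a point $o$. For symmetric $S$, the map $Hg\mapsto g^{-1}o$ identifies $H\backslash\mathrm{Cay}(G,S)$ with the graph on $V$ that joins $x$ to $sx$ for $s\in S$, and the double cosets of $H$ correspond to the $H$-orbits on $V$.

\begin{example}[A ray]\label{ex:dihedral}
Let $G$ be the infinite dihedral group, acting on $V=\mathbb Z$ with generators $a\colon x\mapsto -x$ and $b\colon x\mapsto 1-x$. The stabilizer of $0$ is $H=\langle a\rangle$. The Schreier graph is the ray $0,1,-1,2,-2,\dots$, with edges labeled alternately $b$ and $a$ and a loop at $0$ (Figure~\ref{fig:dihedral}). The $H$-orbits $\{x,-x\}$ are infinite in number, and $H$ is a virtual fiber subgroup, with $H'=1$ and $G'$ generated by the translation $ba\colon x\mapsto x+1$.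
\end{example}

\begin{example}[Two double cosets]\label{ex:two}
Let $G$ be the group of permutations of $\mathbb Z$ that agree with a translation outside a finite set. It is generated by $t\colon x\mapsto x+1$ and the transposition $(0\;1)$, since the conjugates of $(0\;1)$ by powers of $t$ generate all finitely supported permutations. Let $H$ be the stabilizer of $0$. The bijection $\mathbb Z\setminus\{0\}\to\mathbb Z$ that fixes positive integers and adds $1$ to negative ones conjugates $H$ onto $G$, so $H$ is finitely generated and transitive on $\mathbb Z\setminus\{0\}$. The Schreier graph is a line with loops and one doubled edge, and $|H\backslash G/H|=2$. By Theorem~\ref{thm:supp}, $H$ is not a virtual fiber subgroup. So the hypothesis on double cosets cannot be dropped from Theorem~\ref{thm:main}.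
\end{example}

Narrowness cannot be dropped either: the trivial subgroup of $\mathbb Z^2$ has infinitely many double cosets, and no finite index subgroup of $\mathbb Z^2$ is cyclic.

\subsection{Why one end is harder, and the plan of the proof}

To prove that $H$ is a virtual fiber subgroup one has to find an element that plays the role of the generator of $G'/H'$. With two ends, finitely many edges cut the Schreier graph into two infinite halves, and an element that pushes a half properly into itself has no positive power in $H$ (see the proof of Lemma~\ref{lem:oneend}). With one end there is no such half. Example~\ref{ex:dihedral} shows that the translation may exist although the ray does not display it, and nothing in the geometry of a ray seems to force it. One could therefore hope for a counterexample in which every relevant element has a positive power in $H$. The proof shows that this is the only possible type of counterexample, and then excludes it.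

Section~\ref{sec:cuts} turns narrowness into small cuts and deduces that infinitely many double cosets force $[\operatorname{Comm}_G(H):H]=\infty$. This yields a finitely generated $L\le\operatorname{Comm}_G(H)$ containing $H$ with infinite index. Section~\ref{sec:aperiodic} shows that one element of $L$ without a positive power in $H$ makes $H$ a virtual fiber subgroup of $G$. Section~\ref{sec:periodic}, the core of the paper, shows that such an element exists. Section~\ref{sec:proofs} assembles the theorems.

\section{Conventions and tools}\label{sec:conv}

Generating sets are finite and symmetric. For $K\le G=\langle S\rangle$ let $X_K$ be the graph with vertex set $G/K$ whose oriented edges are the pairs $\varepsilon=(x,s)\in G/K\times S$. The edge $(x,s)$ goes from $x$ to $sx$, has label $s$, and has reverse $\bar\varepsilon=(sx,s^{-1})$. The map $Kg\mapsto g^{-1}K$ identifies $K\backslash\mathrm{Cay}(G,S)$ with $X_K$. We write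
\[
V=G/H,\qquad X=X_H,\qquad o=H\in V .
\]
Then $d_X(x,gx)\le|g|_S$ for $x\in V$ and $g\in G$, where $|g|_S$ is the word length. The stabilizer of $gH$ in $H$ is $H\cap gHg^{-1}$, so the $H$-orbit of $gH$ is finite if and only if $[H:H\cap gHg^{-1}]<\infty$. For a set $A$ of vertices of $X_K$ put
\[
\partial A=\{(x,s): x\in A,\ s\in S,\ sx\notin A\}.
\]
The graphs $X_K$ are connected and locally finite, so a set of vertices is unbounded if and only if it is infinite, and $\partial A\ne\emptyset$ unless $A$ is empty or everything. A set of vertices is \emph{connected} if it spans a connected subgraph, that is, if it is $1$-coarsely connected. A \emph{ray} is a one-way infinite path without repeated vertices. We say that $H$ is \emph{commensurated} in $G$ if $G=\operatorname{Comm}_G(H)$.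

We use the following textbook facts.
\begin{itemize}
\item \emph{K\"onig's lemma.} Given nonempty finite sets $\mathcal P_m$ $(m\ge1)$ and maps $\mathcal P_{m+1}\to\mathcal P_m$, there are $p_m\in\mathcal P_m$ with $p_{m+1}\mapsto p_m$ for all $m$. In particular an infinite connected subset of a locally finite graph contains a ray.
\item \emph{Menger's theorem.} For vertex sets $F,T$ in a finite graph, the maximal number of pairwise vertex-disjoint paths from $F$ to $T$ equals the minimal size of a vertex set meeting every path from $F$ to $T$.
\item \emph{Max-flow min-cut theorem.} In a finite graph with distinct vertices $\sigma,\tau$, a flow is a function $\theta$ from oriented edges to $[-1,1]$ with $\theta(\bar\varepsilon)=-\theta(\varepsilon)$, such that the sum of $\theta$ over the edges starting at $x$ vanishes for $x\ne\sigma,\tau$. Its value is this sum for $x=\sigma$. The maximal value equals the minimal number of edges from $W$ to its complement, over vertex sets $W$ with $\sigma\in W$, $\tau\notin W$.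
\item \emph{Finite index.} If $B\le A$ has finite index, every $g\in A$ has a positive power in $B$, since two of the cosets $g^iB$ coincide. A finitely generated group has finitely many subgroups of each finite index.
\end{itemize}

Narrowness pulls back along injective Lipschitz maps.

\begin{lemma}\label{lem:lip}
Let $Y,Y'$ be infinite connected locally finite graphs and let $f$ be an injective $\lambda$-Lipschitz map from the vertices of $Y$ to those of $Y'$, where $\lambda\ge1$. If $Y'$ is narrow, so is $Y$.
\end{lemma}

\begin{proof}
The map $f$ sends pairwise disjoint infinite $\mu$-coarsely connected sets to pairwise disjoint infinite $\lambda\mu$-coarsely connected sets.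
\end{proof}

Let $K,K'\le G$ and $g\in G$ satisfy $K\le gK'g^{-1}$. The map $p\colon yK\mapsto ygK'$ is well defined and commutes with left multiplication, so it sends the edge $(x,s)$ of $X_K$ to the edge $(p(x),s)$ of $X_{K'}$. We call it a \emph{covering}. Since $ygK'=y'gK'$ if and only if $y^{-1}y'\in gK'g^{-1}$, its fibers have $[gK'g^{-1}:K]$ elements.

\begin{lemma}\label{lem:lift}
Let $p\colon X_K\to X_{K'}$ be a covering with fibers of size $M\in\{1,2,\dots,\infty\}$. If $X_{K'}$ contains $l$ pairwise disjoint rays, then $X_K$ contains $lM$ pairwise disjoint rays.
\end{lemma}

\begin{proof}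
Let $x_0,\ x_1=s_1x_0,\ x_2=s_2x_1,\dots$ be a ray in $X_{K'}$. For $\tilde x_0\in p^{-1}(x_0)$ put $\tilde x_j=s_j\cdots s_1\tilde x_0$. Then $p(\tilde x_j)=x_j$, so this is a ray. If two lifts meet, say $\tilde x_j=\tilde x'_k$, then $x_j=x_k$, so $j=k$, and applying $(s_j\cdots s_1)^{-1}$ gives $\tilde x_0=\tilde x_0'$. So the $M$ lifts of one ray are disjoint, and lifts of disjoint rays are disjoint because their images are.
\end{proof}

\section{Small cuts and the commensurator}\label{sec:cuts}

Narrowness bounds the number of disjoint routes to infinity. By Menger's theorem this is the same as being able to block all routes with few vertices.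

\begin{lemma}\label{lem:cut}
Suppose that $X$ is infinite and has no $n+1$ pairwise disjoint infinite connected subsets. Then for each finite $F\subset V$ there are a finite set $A\supseteq F$ and $Z\subseteq A$ with $|Z|\le n$ such that every edge of $\partial A$ starts in $Z$. In particular $|\partial A|\le n|S|$.
\end{lemma}

\begin{proof}
We may assume $F\ne\emptyset$. For $m\ge1$ let $T_m=\{x:d(x,F)=m\}$ and $U_m=\{x:d(x,F)\ge m\}$. The distance to $F$ changes by at most $1$ along an edge, so the first vertex in $U_m$ of a path starting in $F$ lies in $T_m$. Let $\mathcal P_m$ be the set of $(n+1)$-tuples of pairwise disjoint simple paths from $F$ to $T_m$ in which only the last vertex of each path lies in $U_m$. These paths stay within distance $m$ of $F$, so $\mathcal P_m$ is finite. Truncating each path at its first vertex in $U_m$ maps $\mathcal P_{m+1}$ to $\mathcal P_m$. If all $\mathcal P_m$ were nonempty, K\"onig's lemma would give tuples extending one another. Paths in $\mathcal P_m$ have at least $m$ edges, so the unions would be $n+1$ disjoint rays, which is excluded.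

So $\mathcal P_m=\emptyset$ for some $m$. In the finite graph spanned by $\{x:d(x,F)\le m\}$ there are then no $n+1$ disjoint paths from $F$ to $T_m$, since truncating them at their first vertex in $T_m$ would give an element of $\mathcal P_m$. Menger's theorem gives a set $Z$ of at most $n$ vertices meeting every path from $F$ to $T_m$ in this graph. Every path from $F$ to $U_m$ in $X$ has an initial segment of that kind, so it meets $Z$. Let $A_0$ be the set of vertices joined to $F\setminus Z$ by a path avoiding $Z$. Then $A_0\cap U_m=\emptyset$, so $A_0$ is finite. Put $A=A_0\cup Z\supseteq F$. A neighbor of a vertex of $A_0$ lies in $Z$ or in $A_0$, so the edges of $\partial A$ start in $Z$.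
\end{proof}

For narrow $X$ let $n(X)\ge1$ be the maximal number of pairwise disjoint infinite connected subsets of $X$. It is also the maximal number of pairwise disjoint rays. Cuts lift to finite covers and bound the number of rays from above, while rays lift to all covers and bound it from below. Comparing the two bounds constrains the subgroups near $H$.

\begin{lemma}\label{lem:cover}
Let $X$ be narrow and $n=n(X)$.
\begin{enumerate}
\item[(i)] If $K\le H$ and $[H:K]=m<\infty$, then $X_K$ has at most $nm$ pairwise disjoint rays.
\item[(ii)] If $H\le L\le G$ and $[L:H]<\infty$, then $[L:H]\le n$.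
\item[(iii)] If $g\in G$, $K=H\cap gHg^{-1}$ and $[H:K]<\infty$, then $[gHg^{-1}:K]=[H:K]$. In particular $g\in\operatorname{Comm}_G(H)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $p\colon X_K\to X$, $yK\mapsto yH$. Given $l<\infty$ disjoint rays in $X_K$, let $F$ be the image of their initial points and take $A,Z$ from Lemma~\ref{lem:cut}. The set $p^{-1}(A)$ is finite and contains the initial points, so each ray leaves it along some edge. This edge projects into $\partial A$, so it starts in $p^{-1}(Z)$. The rays are disjoint, so $l\le|p^{-1}(Z)|\le nm$.

(ii) Since $V$ is infinite and $[L:H]<\infty$, the graph $X_L$ is infinite and contains a ray. By Lemma~\ref{lem:lift}, $X$ contains $[L:H]$ disjoint rays.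

(iii) Let $m=[H:K]$ and $M=[gHg^{-1}:K]$. The covering $X_K\to X$, $yK\mapsto ygH$, has fibers of size $M$, so $X_K$ contains $nM$ disjoint rays. By (i), $M\le m$. Conjugation by $g$ gives $[H:H\cap g^{-1}Hg]=M$ and $[g^{-1}Hg:H\cap g^{-1}Hg]=m$. As $M<\infty$, the inequality just proved applies to $g^{-1}$ and reads $m\le M$.
\end{proof}

\begin{remark}
The equality in (iii) is a real restriction. In the group generated by the maps $a\colon x\mapsto x+1$ and $t\colon x\mapsto 2x$ of $\mathbb R$ we have $tat^{-1}=a^2$. For $H=\langle a\rangle$ and $g=t$ the two indices are $2$ and $1$, so $H\backslash G$ is not narrow.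
\end{remark}

We can now reduce to a commensurated subgroup. Finite generation of $H$ enters for the first time: it makes the $H$-orbits coarsely connected, so that narrowness applies to them.

\begin{lemma}\label{lem:reduce}
Let $H\le G$ be a finitely generated pair with $X$ narrow, $n=n(X)$ and $C=\operatorname{Comm}_G(H)$.
\begin{enumerate}
\item[(i)] If $|H\backslash G/H|=\infty$, then $[C:H]=\infty$.
\item[(ii)] If $[C:H]\ge n+1$, there is a finitely generated $L$ with $H\le L\le C$ and $[L:H]=\infty$, and the Schreier graph of $H$ in $L$ is narrow.
\end{enumerate}
\end{lemma}

\begin{proof}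
(i) Let $H=\langle S_H\rangle$ and $\mu=\max(1,\max_{h\in S_H}|h|_S)$. Since $d_X(x,hx)\le\mu$ for $h\in S_H$, each $H$-orbit on $V$ is $\mu$-coarsely connected. By narrowness only finitely many orbits are infinite, so infinitely many are finite. If the orbit of $gH$ is finite, then $g\in C$ by Lemma~\ref{lem:cover}(iii). So $C/H$ is infinite.

(ii) Pick $g_0,\dots,g_n\in C$ in distinct left cosets of $H$ and let $L=\langle H,g_0,\dots,g_n\rangle\le C$. Then $[L:H]\ge n+1$, so $[L:H]=\infty$ by Lemma~\ref{lem:cover}(ii). If $S_L$ generates $L$, the inclusion $L/H\subseteq G/H$ is injective and Lipschitz with constant $\max(1,\max_{s\in S_L}|s|_S)$ for the Schreier metrics. Lemma~\ref{lem:lip} applies.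
\end{proof}

\section{An element with no positive power in $H$}\label{sec:aperiodic}

\subsection{The invariant graph}

The group $G$ acts on $V$, but not by isometries of $X$. When $H$ is commensurated there is a second locally finite graph on $V$, which $G$ does preserve. Suppose $H$ is commensurated in $G=\langle S\rangle$. Let $\Gamma$ be the graph on $V$ in which $aH$ is adjacent to $ahsH$ for all $h\in H$, $s\in S$. This depends only on the coset $aH$, and it is symmetric since $(ahs)s^{-1}H=aH$. Left multiplication preserves adjacency, so $G$ acts on $\Gamma$ by automorphisms, transitively on vertices. The graph is connected, because $H,\ s_1H,\ s_1s_2H,\dots$ is a path from $o$ to $s_1\cdots s_kH$. It is locally finite, because the neighbors of $o$ form the $H$-orbits of the points $sH$, and these are finite. Figure~\ref{fig:dihedral} shows $X$ and $\Gamma$ for Example~\ref{ex:dihedral}, where the neighbors of $0$ in $\Gamma$ are $\pm1$.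

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw[dashed,thick,gray] (-2.7,0)--(3.7,0);
\draw (0,0.3) circle (0.17);
\foreach \x in {1,2}
  \draw (\x,0) arc[start angle=0,end angle=180,x radius=\x,y radius=0.6*\x];
\foreach \x in {1,2,3}
  \draw (\x,0) arc[start angle=0,end angle=-180,x radius=\x-0.5,y radius=0.5*\x-0.25];
\foreach \x in {-2,...,3}
  \node[circle,draw,fill=white,inner sep=1pt,minimum size=15pt,font=\scriptsize] at (\x,0) {$\x$};
\node at (1.9,0.95) {$a$};
\node at (2.9,-0.85) {$b$};
\end{tikzpicture}
\caption{Two graphs on $G/H=\mathbb Z$ for the infinite dihedral group $G=\langle a,b\rangle$, $a(x)=-x$, $b(x)=1-x$, and $H=\langle a\rangle$, drawn for $-2\le x\le3$. Solid: the Schreier graph $X$, with $a$-edges above and $b$-edges below; it is the ray $0,1,-1,2,-2,3,\dots$. Dashed: the $G$-invariant graph $\Gamma$ (loops omitted), a line.}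
\label{fig:dihedral}
\end{figure}

The hypothesis lives on $X$ and the symmetry lives on $\Gamma$. The rest of the proof moves information between the two.

\subsection{A normal subgroup of finite index in $H$}

An element $g$ with no positive power in $H$ has infinite orbits, and narrowness of $X$ allows only finitely many of them. Hence $\Gamma$ looks like a line, its spheres have bounded size, and the $H$-orbits, which lie in spheres, have bounded size too.

\begin{lemma}\label{lem:core}
Let $H\le G$ be a finitely generated pair with $H$ commensurated in $G$ and $X$ narrow. If some $g\in G$ has no positive power in $H$, then $N=\bigcap_{a\in G}aHa^{-1}$ has finite index in $H$.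
\end{lemma}

\begin{proof}
Suppose $g^k\in aHa^{-1}$ with $k\ge1$. As $H\cap aHa^{-1}$ has finite index in $aHa^{-1}$, a positive power of $g^k$ lies in $H$, which is excluded. So no nonzero power of $g$ fixes a point of $V$, and all $\langle g\rangle$-orbits are infinite. They are $|g|_S$-coarsely connected in $X$, so there are finitely many of them.

Let $d=d_\Gamma$, $\ell(k)=d(o,g^ko)$ and $\lambda=\ell(1)$. Since $g$ is an isometry of $\Gamma$, we have $d(g^io,g^jo)=\ell(j-i)\le\lambda|j-i|$ and $\ell(-k)=\ell(k)$. Let $c$ be the largest distance from $o$ to a point in a finite set of orbit representatives. Then every vertex is within $c$ of some $g^ko$. The points $g^ko$ are distinct and $\Gamma$ is locally finite, so $\ell(k)\to\infty$ as $|k|\to\infty$. Choose $D$ such that $\ell(k)\le2c+1$ implies $|k|\le D$, and put $c'=c+\lambda D$.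

We claim that
\begin{equation}\label{eq:additive}
\ell(k)\ge\ell(j)+\ell(k-j)-2c'\qquad(0\le j\le k).
\end{equation}
This is trivial for $j=0$. For $j\ge1$ follow a geodesic from $o$ to $g^ko$ and assign to each of its vertices an index $i$ such that $g^io$ is within $c$ of it, with index $0$ at the start and $k$ at the end. If $i,i'$ are the indices of consecutive vertices, then $\ell(i'-i)\le2c+1$, so $|i'-i|\le D$. The first vertex $v$ with index $i\ge j$ therefore has $i\le j+D$, and $d(v,g^jo)\le c+\lambda D=c'$. Hence $\ell(k)=d(o,v)+d(v,g^ko)\ge(\ell(j)-c')+(\ell(k-j)-c')$.

Choose $M_1$ such that $\ell(k)\le2c+2c'$ implies $|k|\le M_1$. Fix $r\ge0$. If $0\le j\le k$ satisfy $|\ell(j)-r|\le c$ and $|\ell(k)-r|\le c$, then \eqref{eq:additive} gives $\ell(k-j)\le2c+2c'$, so $k-j\le M_1$. Thus at most $M_1+1$ integers $l\ge0$ satisfy $|\ell(l)-r|\le c$, and by symmetry at most $2(M_1+1)$ integers in all.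

Let $x\in V$ and $r=d(o,x)$. For $h\in H$ we have $d(o,hx)=r$, and $hx$ is within $c$ of some $g^lo$, where then $|\ell(l)-r|\le c$. So $|Hx|\le M:=2(M_1+1)\,|B_\Gamma(o,c)|$, uniformly in $x$. The stabilizer of $x$ in $H$ has index at most $M$. As $H$ is finitely generated, it has finitely many subgroups of index at most $M$. Their intersection has finite index in $H$ and fixes every point of $V$, so it lies in $N$.
\end{proof}

We shall apply this lemma to the subgroup $L$ of Lemma~\ref{lem:reduce}, which is not yet known to have finite index in $G$. The next lemma, which does not assume that $H$ is commensurated, returns to $G$: the element $g$ acts on the right on a finite cover of $X$, and a ray moving away from one orbit would have infinitely many disjoint translates.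

\begin{lemma}\label{lem:cofinite}
Let $X$ be narrow, let $N\le H$ have finite index, and let $g\in G$ normalize $N$ and have no positive power in $N$. Then $G'=N\langle g\rangle$ has finite index in $G$, $N\trianglelefteq G'$ and $G'/N\cong\mathbb Z$.
\end{lemma}

\begin{proof}
Only finiteness of the index needs proof. Since $g$ normalizes $N$, the map $\rho\colon xN\mapsto xgN$ is a well-defined bijection commuting with left multiplication, hence an automorphism of $X_N$. We have $\rho^j(xN)=xN$ if and only if $g^j\in N$, that is, $j=0$. The $\langle\rho\rangle$-orbit of $xN$ is $xG'/N$, so we must show that there are finitely many orbits.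

Suppose not. Let $v_0=N$, $P=\langle\rho\rangle v_0$ and $\delta(v)=d(v,P)$, a $\rho$-invariant function. The set $\{\delta\le r\}$ is the union of the orbits that meet the finite ball $B(v_0,r)$, so $\delta$ is unbounded. Reversing a shortest path to $P$ from a vertex with $\delta\ge r$ and truncating, we obtain a path $q(0),\dots,q(r)$ with $\delta(q(i))=i$, and after applying a power of $\rho$ we have $q(0)=v_0$. For each $r$ there are finitely many such paths, so K\"onig's lemma gives a ray $q$ with $\delta(q(i))=i$ for all $i$. If $\rho^jq(i)=\rho^{j'}q(i')$, then $i=i'$ by invariance of $\delta$, and $j=j'$ by freeness. So the rays $\rho^jq$ $(j\in\mathbb Z)$ are pairwise disjoint, contradicting Lemma~\ref{lem:cover}(i).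
\end{proof}

\section{Periodic pairs do not exist}\label{sec:periodic}

It remains to find an element without a positive power in $H$.

\begin{proposition}\label{prop:periodic}
There is no finitely generated pair $H\le G$ with $H$ commensurated in $G$ and $H\backslash G$ narrow such that every $g\in G$ has a positive power in $H$.
\end{proposition}

Recall that narrow graphs are unbounded, so $[G:H]=\infty$ is part of the hypothesis.

\subsection{The idea when $H$ is trivial}\label{sub:model}

Let $H=1$, so that $X$ is the Cayley graph of $G$ with edges $x\to sx$, and right multiplication by any element is an automorphism of $X$. By Lemma~\ref{lem:cut} every finite set can be cut off from infinity by at most $n|S|$ edges. Fix a finite set $F_0$ that is as hard to cut off as possible: the number $e=\min\{|\partial A|:A\supseteq F_0\text{ finite}\}$ is as large as possible. Call a finite $A\supseteq F_0$ with $|\partial A|=e$ a minimal cut, and say that $y$ lies below $x$ if every minimal cut containing $x$ contains $y$. For $G=\mathbb Z$, $S=\{\pm1\}$, $F_0=\{0\}$ we have $e=2$, the minimal cuts are the finite intervals containing $0$, and $y$ lies below $x$ if and only if $y$ is between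 $0$ and $x$. So the relation records progress toward infinity.

In a torsion group a step $a\mapsto a\gamma$ makes no progress. Let $a\gamma$ lie below $a$, and let $A$ be a minimal cut containing $a\gamma$ and the finite set $F_0\langle\gamma\rangle$. Each $A\gamma^{-j}$ contains $F_0$ and has $e$ boundary edges, so it is a minimal cut. If $a\gamma^j\in A$, then $a\in A\gamma^{-j}$, hence $a\gamma\in A\gamma^{-j}$, that is, $a\gamma^{j+1}\in A$. Starting from $j=1$ and stopping at the order of $\gamma$ we get $a\in A$. So if all minimal cuts containing $a\gamma$ contain $F_0\langle\gamma\rangle$, then $a$ also lies below $a\gamma$. In $\mathbb Z$, with $a>0$ and $\gamma=-1$, the same iteration visits $a-1,a-2,\dots$ and never returns to $a$.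

The contradiction comes from counting. We shall see that, far from $F_0$, at most $e$ points can be pairwise incomparable, and that the classes of points lying below each other are finite. If nearby comparable points are always in the same class, then a ball far from $F_0$ meets at most $e$ classes, and from this one deduces that finitely many finite classes fill the group.

For general $H$ four points need work. Minimal cuts that reach far must contain a prescribed finite set; this needs one-endedness (Sections~\ref{sub:oneend} and~\ref{sub:flow}). Right multiplication is not defined on $G/H$, so the translates $A\gamma^{-j}$ must be taken in $G$, and we need a certificate of minimality that survives this; a flow provides one (Sections~\ref{sub:flow} and~\ref{sub:translate}). There are infinitely many elements $\gamma$ that represent a step of bounded length, and the analogues of $F_0\langle\gamma\rangle$ must be bounded uniformly (Section~\ref{sub:uniform}). Finally, points of one class may be far apart (Section~\ref{sub:nearby}).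

\medskip
For the rest of this section suppose that a pair as in Proposition~\ref{prop:periodic} exists. We choose $S$ to contain a generating set of $H$; this preserves narrowness by Lemma~\ref{lem:lip}. Put $n=n(X)$. All $H$-orbits on $V$ are finite. For $A\subseteq V$ let $\tilde A\subseteq G$ be its preimage.

\subsection{The Schreier graph has one end}\label{sub:oneend}

\begin{lemma}\label{lem:oneend}
If $A\subseteq V$ and $\partial A$ is finite, then $A$ or $V\setminus A$ is finite.
\end{lemma}

\begin{proof}
Suppose both are infinite. We transfer $A$ to a half of $\Gamma$ by inversion and then use the action of $G$ on $\Gamma$.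

Each $H$-orbit is connected through edges with labels in $S\cap H$, so an orbit meeting both $A$ and $V\setminus A$ contains both endpoints of an edge of $\partial A$. There are finitely many such orbits, and they are finite. Removing them from $A$ keeps $A$ and $V\setminus A$ infinite and $\partial A$ finite, so we may assume $HA=A$. Then $\tilde A$ and $\tilde A^{-1}$ are unions of double cosets. As $H$-orbits are finite, $\tilde A$ and its complement contain infinitely many double cosets, and so do their inverses. Hence $B=\tilde A^{-1}/H\subseteq V$ and $B^*=V\setminus B$ are infinite, and $HB=B$.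

Only finitely many edges of $\Gamma$ join $B$ to $B^*$. Indeed, let $bH\in B$ and $bhsH\in B^*$. Then $a=(bh)^{-1}\in\tilde A$ and $s^{-1}a=(bhs)^{-1}\notin\tilde A$, so $(aH,s^{-1})\in\partial A$. Thus $aH$ is one of finitely many cosets $a_iH$, and $b\in Ha_i^{-1}H$, which contains finitely many left cosets. As $\Gamma$ is locally finite, the assertion follows.

Connectedness now refers to $\Gamma$. Let $D$ be a finite connected set containing all endpoints of edges between $B$ and $B^*$. It meets both $B$ and $B^*$. Choose $v\in B$ whose distance from $D$ exceeds the diameter of $D$, and $g_1\in G$ taking a point of $D$ to $v$. Then $g_1D\cap D=\emptyset$. A connected set containing no endpoint of an edge between $B$ and $B^*$ lies on one side, so $g_1D\subseteq B\setminus D$. The set $B^*\cup D$ is connected, since each component of $B^*$ has a vertex adjacent to $B$, and this vertex is in $D$. It is disjoint from $g_1D$, which contains all endpoints of edges between $g_1B$ and $g_1B^*$. So $B^*\cup D$ lies in $g_1B$ or in $g_1B^*$. Taking complements, $g_1B^*$ or $g_1B$ lies in $B\setminus D\subsetneq B$. Exchanging the roles of $B$ and $B^*$ gives $g_2$ with $g_2B\subsetneq B^*$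 or $g_2B^*\subsetneq B^*$.

If $g_1B\subsetneq B$, put $u=g_1$. If $g_2B^*\subsetneq B^*$, then $B\subsetneq g_2B$; put $u=g_2^{-1}$. Otherwise $g_1g_2B\subsetneq g_1B^*\subsetneq B$; put $u=g_1g_2$. In all cases $uB\subsetneq B$, so $u^kB\subsetneq B$ for all $k\ge1$. But $u^m\in H$ for some $m\ge1$, and $HB=B$.
\end{proof}

\subsection{Minimal cuts and a flow}\label{sub:flow}

For finite $F\subset V$ let $c(F)=\min\{|\partial A|:F\subseteq A,\ A\text{ finite}\}$. This is nondecreasing in $F$, and $c(F)\le n|S|$ by Lemma~\ref{lem:cut}. Let $e=\max_Fc(F)$. A finite nonempty set has nonempty boundary, so $e\ge1$. Fix a finite set $F_0$ with $c(F_0)=e$; it is nonempty, and $c(F)=e$ for all finite $F\supseteq F_0$. The \emph{minimal cuts} are the members of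
\[
\mathcal M=\{A\subset V\text{ finite}:A\supseteq F_0,\ |\partial A|=e\}.
\]

Membership in $\mathcal M$ is a global condition. A flow from $F_0$ to infinity of value $e$ replaces it by a condition on single edges, and such a condition lifts to covers. For $K\le G$ and a function $\theta$ on the oriented edges of $X_K$ with $\theta(\bar\varepsilon)=-\theta(\varepsilon)$, put $\operatorname{div}\theta(x)=\sum_{s\in S}\theta(x,s)$. For a finite vertex set $W$,
\begin{equation}\label{eq:div}
\sum_{\varepsilon\in\partial W}\theta(\varepsilon)=\sum_{x\in W}\operatorname{div}\theta(x),
\end{equation}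
because the edges with both endpoints in $W$ form a set invariant under reversal, on which $\theta$ sums to $0$.

\begin{lemma}\label{lem:flow}
There is $\theta\colon V\times S\to[-1,1]$ with $\theta(\bar\varepsilon)=-\theta(\varepsilon)$, $\operatorname{div}\theta(x)=0$ for $x\notin F_0$, and $\sum_{x\in F_0}\operatorname{div}\theta(x)=e$.
\end{lemma}

\begin{proof}
Take finite sets $F_0\subseteq A_1\subseteq A_2\subseteq\cdots$ with union $V$. Contract $F_0$ to a vertex $\sigma$ and $V\setminus A_m$ to a vertex $\tau$, and delete loops. This is a finite graph. A vertex set containing $\sigma$ and not $\tau$ corresponds to a set $A$ with $F_0\subseteq A\subseteq A_m$, and the number of edges leaving it is $|\partial A|\ge e$. So there is a flow of value at least $e$ and, after scaling, of value $e$. Extend it by $0$ to the deleted edges to obtain $\theta_m\colon V\times S\to[-1,1]$, antisymmetric, with divergence $0$ on $A_m\setminus F_0$ and total divergence $e$ on $F_0$. As $V\times S$ is countable, a subsequence converges pointwise. Each required identity involves finitely many edges and holds for all large $m$, so it holds for the limit.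
\end{proof}

Fix $\theta$. Write $x\to y$ (an \emph{arrow}) if $y=sx$ for some $s\in S$ with $\theta(x,s)<1$. Write $y\preceq x$ if $y=x$ or there is a chain of arrows $x\to\cdots\to y$. This is a preorder. Let $x\sim y$ mean $x\preceq y\preceq x$, let $[x]$ be the class of $x$, and put ${\downarrow}x=\{y:y\preceq x\}$ and $D_0=\bigcup_{f\in F_0}{\downarrow}f$. A set $A$ is \emph{closed under arrows} if $x\in A$ and $x\to y$ imply $y\in A$; equivalently, $\theta=1$ on $\partial A$.

\begin{lemma}\label{lem:order}
\begin{enumerate}
\item[(i)] A finite set $A\supseteq F_0$ is in $\mathcal M$ if and only if it is closed under arrows. The family $\mathcal M$ is closed under finite unions, and every finite set lies in a member of $\mathcal M$.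
\item[(ii)] The sets ${\downarrow}x$, $[x]$ and $D_0$ are finite.
\item[(iii)] If $y\notin D_0$ and every $A\in\mathcal M$ containing $x$ contains $y$, then $y\preceq x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:div}, $\theta$ sums to $e$ over $\partial A$. Since $\theta\le1$, we have $|\partial A|=e$ if and only if $\theta=1$ on $\partial A$. Unions of sets closed under arrows are closed under arrows. A finite $F$ lies in a member of $\mathcal M$ because $c(F\cup F_0)=e$.

(ii) A member of $\mathcal M$ containing $x$ contains ${\downarrow}x\supseteq[x]$.

(iii) The set ${\downarrow}x\cup D_0$ is finite, contains $F_0$ and $x$, and is closed under arrows. So it is in $\mathcal M$ and contains $y$.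
\end{proof}

Thus outside $D_0$ the preorder $\preceq$ is the relation ``lies below'' of Section~\ref{sub:model}. These constructions use only narrowness, so they can be tested on Example~\ref{ex:dihedral}. There $e=1$ and we may take $F_0=\{0\}$. The minimal cuts are the finite initial segments of the ray, $\theta=1$ on the edges pointing away from $0$, the arrows other than the loop point toward $0$, and $0\preceq1\preceq-1\preceq2\preceq\cdots$ is a total order with one-point classes.

One-endedness implies that a minimal cut cannot extend far in one direction while missing a point near $F_0$, as the intervals $[0,q]$ in $\mathbb Z$ do.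

\begin{lemma}\label{lem:far}
For every finite $E\subset V$ there is a finite $Q(E)\subset V$ such that every $A\in\mathcal M$ with $A\not\subseteq Q(E)$ contains $E$.
\end{lemma}

\begin{proof}
For $z\in E$ let $I_z$ be the union of all $A\in\mathcal M$ with $z\notin A$. If each $I_z$ is finite, then $Q(E)=\bigcup_{z\in E}I_z$ works. Suppose $I=I_z$ is infinite. As $\mathcal M$ is countable and closed under finite unions, $I$ is an increasing union of sets $A_k\in\mathcal M$ with $z\notin A_k$, and $I\supseteq F_0$. Every edge of $\partial I$ is in $\partial A_k$ for all large $k$. So $|\partial I|\le e$ and $\theta=1$ on $\partial I$. By Lemma~\ref{lem:oneend}, $W=V\setminus I$ is finite. It misses $F_0$, and $\partial W$ consists of the reverses of the edges of $\partial I$, so \eqref{eq:div} gives $0=-|\partial I|$. But $z\notin I\ne\emptyset$, so $\partial I\ne\emptyset$.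
\end{proof}

Incomparable points require separate boundary edges of a common minimal cut, which bounds their number.

\begin{lemma}\label{lem:antichain}
If $x_1,\dots,x_k\in V\setminus D_0$ are pairwise $\preceq$-incomparable, then $k\le e$.
\end{lemma}

\begin{proof}
Let $A_0=D_0\cup\bigcup_i{\downarrow}x_i$, a finite set closed under arrows, and let $B$ be the set of $y\in A_0$ such that $x_i\preceq y$ holds for no $i$. If $y\in B$ and $y\to z$, then $z\in A_0$, and $x_i\preceq z$ would give $x_i\preceq y$; so $B$ is closed under arrows. No $y\in D_0$ satisfies $x_i\preceq y$, since $D_0$ is closed under arrows and $x_i\notin D_0$. So $B\supseteq D_0\supseteq F_0$ and $B\in\mathcal M$. If $y\in A_0\setminus B$, then $x_i\preceq y\preceq x_j$ for some $i,j$, whence $i=j$ and $y\sim x_i$. Conversely $[x_i]\subseteq A_0\setminus B$. So $A_0\setminus B$ is the disjoint union of the classes $[x_i]$.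

Let $B_i=B\cup[x_i]$. An arrow from $[x_i]$ ends in $A_0$, and if it ends in $[x_j]$ then $x_j\preceq x_i$ and $j=i$. So $B_i$ is closed under arrows and $B_i\in\mathcal M$. Let $n_i$ be the number of edges from $B$ to $[x_i]$ and $m_i$ the number of edges from $[x_i]$ to $V\setminus B_i$. Then $e=|\partial B_i|=|\partial B|-n_i+m_i=e-n_i+m_i$, so $m_i=n_i$. Also $m_i+n_i=|\partial[x_i]|>0$, so $n_i\ge1$. The edges counted by $n_1,\dots,n_k$ are distinct elements of $\partial B$. Hence $k\le\sum_in_i\le e$.
\end{proof}

\subsection{Right translates of minimal cuts}\label{sub:translate}

The right translate $\tilde Ag$ is in general not a union of left cosets of $H$, so it cannot be a minimal cut. But being closed under arrows makes sense in $G$. Call $B\subseteq G$ \emph{closed} if $b\in B$, $s\in S$ and $\theta(bH,s)<1$ imply $sb\in B$. A word $w=s_k\cdots s_1$ in $S$, possibly empty, is \emph{admissible at} $a\in G$ if $\theta(s_{i-1}\cdots s_1aH,s_i)<1$ for $1\le i\le k$. Directly from the definitions, $y\preceq aH$ if and only if $y=waH$ for some $w$ admissible at $a$; and if $B$ is closed, $a\in B$ and $w$ is admissible at $a$, then $wa\in B$.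

\begin{lemma}\label{lem:translate}
If $A\in\mathcal M$, $g\in G$ and $\tilde Ag\supseteq\tilde F_0$, then $\tilde Ag$ is closed.
\end{lemma}

\begin{proof}
Let $J=g^{-1}Hg$, $K=H\cap J$ and $B=\tilde Ag$. Then $BJ=B$. We work in $X_K$, which covers both $X$ and $X_J$. By Lemma~\ref{lem:cover}(iii), $[H:K]=[J:K]=:m<\infty$.

The bijection $aH\mapsto aHg=agJ$ from $G/H$ to $G/J$ commutes with left multiplication and sends $A$ to $B/J$. So $B/J$ is finite with $|\partial(B/J)|=e$. Each left coset of $J$ consists of $m$ left cosets of $K$, so $B/K$ is finite with $|\partial(B/K)|=em$.

Define $\theta_K(bK,s)=\theta(bH,s)$ on the edges of $X_K$. It is antisymmetric, and $\operatorname{div}\theta_K(bK)=\operatorname{div}\theta(bH)$. This vanishes off $\tilde F_0/K$, and it sums to $em$ over $\tilde F_0/K$, because each left coset of $H$ consists of $m$ left cosets of $K$. Since $B/K\supseteq\tilde F_0/K$, formula \eqref{eq:div} shows that $\theta_K$ sums to $em$ over the $em$ edges of $\partial(B/K)$. As $\theta_K\le1$, all these values equal $1$. That is, $b\in B$ and $sb\notin B$ imply $\theta(bH,s)=1$.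
\end{proof}

The equality of the two indices is what makes the value of the lifted flow match the size of the lifted boundary.

\begin{example}
In Example~\ref{ex:dihedral} take $g=b$, so $K=1$. The Cayley graph is a line. Number its vertices $\dots,aba,ba,a,1,b,ab,bab,\dots$ by $p\in\mathbb Z$, with $p=0$ at the identity. Right multiplication by $a$ is $p\mapsto-1-p$, and right multiplication by $b$ is $p\mapsto1-p$. We have $\tilde F_0=\{-1,0\}$, and the lifted flow has value $1$ on all edges pointing away from this set. The initial segment $A$ with $k$ vertices has $\tilde A=[-k,k-1]$ and $\tilde Ab=[2-k,k+1]$. This interval is not right $H$-invariant. It contains $\tilde F_0$ exactly when $k\ge3$, and then both its boundary edges point away from $\tilde F_0$, so it is closed.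
\end{example}

\subsection{Uniform periodicity}\label{sub:uniform}

Let $Y=H(S\cup\{1\})H$. Then $1\in Y=Y^{-1}=HYH$, and the ball of radius $1$ about $aH$ in $\Gamma$ is $aY/H$. By induction $B_\Gamma(aH,R)=aY^R/H$ for $R\ge1$. In particular $Y^R$ is a finite union of left cosets of $H$, and $HY^RH=Y^R$.

To apply Lemma~\ref{lem:translate} with $g=\gamma^{-j}$ we need $\tilde A\supseteq\tilde F_0\gamma^j$. By Lemma~\ref{lem:far} this holds for far-reaching cuts once the sets $\tilde F_0\gamma^j$ lie over one finite subset of $V$. For a single $\gamma$ this follows from periodicity, but we need it for all $\gamma$ in the set $Y^R$, which is infinite if $H$ is. The remedy is to complete $G$ so that $Y^R$ becomes relatively compact.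

Give $\mathrm{Sym}(V)$ the topology of pointwise convergence: a basic neighborhood of $\sigma$ consists of the permutations that agree with $\sigma$ on a given finite set. This is a Hausdorff topological group. Pointwise stabilizers of finite sets are open, and pointwise stabilizers of arbitrary sets are closed. Let $\bar g$ be the image of $g\in G$, let $\bar G$ be the closure of the image of $G$, and let $U$ be the stabilizer of $o$ in $\bar G$. It is open and closed in $\bar G$. An element of $U$ is a limit of elements $\bar g$ fixing $o$, that is, with $g\in H$, so $U$ preserves every $H$-orbit. The permutations preserving every $H$-orbit form a product of finite symmetric groups, which is compact. Hence $U$ is compact and has finite orbits.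

Compactness is useful only if periodicity passes to the closure. The following argument is that of Willis's theorem that periodic elements form a closed set. The point is to find an open subgroup $P\le U$ such that the $k$-th power of any element of the open set $P\gamma P$ lies in $P\gamma^kP$. Then a periodic element of $G$ near $\gamma$ forces $\gamma$ to be periodic.

\begin{lemma}\label{lem:willis}
Every $\gamma\in\bar G$ has a positive power in $U$.
\end{lemma}

\begin{proof}
For $-\infty\le i\le j\le\infty$, not both infinite of the same sign, let $U_{i,j}$ be the pointwise stabilizer in $\bar G$ of $\{\gamma^lo:l\in\mathbb Z,\ i\le l\le j\}$. It is a closed subgroup of a conjugate of $U$, so it is compact with finite orbits. It is open if $i,j$ are finite, it shrinks when the interval $[i,j]$ grows, and $\gamma U_{i,j}\gamma^{-1}=U_{i+1,j+1}$.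

\emph{Step 1: a factorization.} The finite sets $U_{1,r+1}\,o$ $(r\ge0)$ decrease, so they equal a fixed set $\Omega$ for $r\ge q$, for some $q\ge0$. For $y\in\Omega$ the compact sets $\{z\in U_{1,r+1}:zo=y\}$ are nonempty and decrease, so they have a common point, which lies in $U_{1,\infty}$. Thus $\Omega=U_{1,\infty}\,o$. Let $r\ge q$ and $z\in U_{1,r+1}$. Choose $v\in U_{1,\infty}$ with $vo=zo$. Then $v^{-1}z$ lies in $U_{1,r+1}$ and fixes $o$, so it lies in $U_{0,r+1}$. Hence $U_{1,r+1}\subseteq U_{1,\infty}U_{0,r+1}$ for $r\ge q$. For $k\ge0$, take $r=q+k$ and conjugate by $\gamma^{-k-1}$: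
\[
U_{-k,q}\subseteq U_{-k,\infty}\,U_{-k-1,q}\subseteq U_{0,\infty}\,U_{-k-1,q}.
\]
By induction $U_{0,q}\subseteq U_{0,\infty}U_{-k,q}$ for all $k\ge0$. So for $z\in U_{0,q}$ the compact sets $U_{0,\infty}z\cap U_{-k,q}$ are nonempty. They decrease in $k$, and a common point shows $z\in U_{0,\infty}U_{-\infty,q}$. Put $P=U_{0,q}$, $P_+=U_{0,\infty}$, $P_-=U_{-\infty,q}$. Both $P_+$ and $P_-$ lie in $P$, so $P=P_+P_-$, and taking inverses gives $P=P_-P_+$.

\emph{Step 2: powers.} We have $\gamma^kP_-\gamma^{-k}=U_{-\infty,q+k}\subseteq P$ for $k\ge0$, and $\gamma^{-1}P_+\gamma=U_{-1,\infty}\subseteq P$. Hence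
\[
\gamma^kP\gamma=(\gamma^kP_-\gamma^{-k})\,\gamma^{k+1}\,(\gamma^{-1}P_+\gamma)\subseteq P\gamma^{k+1}P .
\]
If $(P\gamma P)^k\subseteq P\gamma^kP$, then $(P\gamma P)^{k+1}\subseteq P(\gamma^kP\gamma)P\subseteq P\gamma^{k+1}P$. So the inclusion holds for all $k\ge1$.

\emph{Step 3: conclusion.} The set $P\gamma P$ is open and nonempty, so it contains $\bar g$ for some $g\in G$. Some $g^m$, $m\ge1$, is in $H$, so $\bar g^{\,m}\in U$. The open subgroup $P$ of the compact group $U$ has finite index, so $\bar g^{\,mk}\in P$ for some $k\ge1$. Also $\bar g^{\,mk}\in P\gamma^{mk}P$. Therefore $\gamma^{mk}\in P\subseteq U$.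
\end{proof}

\begin{lemma}\label{lem:uniform}
For every $R\ge1$ there is a finite $E_R\subset V$ such that $\tilde F_0\gamma^i\subseteq\tilde E_R$ for all $\gamma\in Y^R$ and $i\in\mathbb Z$.
\end{lemma}

\begin{proof}
For $\beta\in\bar G$ the set $O_\beta=\{\beta^io:i\in\mathbb Z\}$ is finite by Lemma~\ref{lem:willis}. Its pointwise stabilizer $W_\beta$ in $\bar G$ is open, fixes $o$, and is normalized by $\beta$ because $\beta O_\beta=O_\beta$. If $\beta'\in\beta W_\beta$, then $\beta'^{\,i}\in\beta^iW_\beta$ for all $i\in\mathbb Z$, so $\beta'^{\,i}o=\beta^io$. The image of $Y^R$ lies in a finite union of cosets $\bar gU$. This compact set is covered by the open sets $\beta W_\beta$, hence by finitely many of them. Let $O$ be the union of the corresponding sets $O_\beta$. Then $O$ is finite, and $\gamma^io\in O$ for all $\gamma\in Y^R$, $i\in\mathbb Z$.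

Let $f_1,\dots,f_k\in G$ represent the cosets in $F_0$ and put $E_R=\bigcup_jf_jO$. For $h\in H$ and $\gamma\in Y^R$ we have $h\gamma h^{-1}\in Y^R$, so $f_jh\gamma^io=f_j(h\gamma h^{-1})^io\in f_jO$.
\end{proof}

\subsection{Nearby comparable points are equivalent}\label{sub:nearby}

Fix $R=2e\ge2$ and the finite set $Q=Q(E_R)\cup D_0$. The last three steps combine into one statement: a word admissible at $b$ may be applied at $b\gamma^j$ without leaving a far-reaching minimal cut, although it need not be admissible there.

\begin{lemma}\label{lem:transfer}
Let $A\in\mathcal M$ with $A\not\subseteq Q$. Let $b\in G$, let $w$ be admissible at $b$, and let $\gamma\in Y^R$, $j\in\mathbb Z$. If $b\gamma^j\in\tilde A$, then $wb\gamma^j\in\tilde A$.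
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:far} and~\ref{lem:uniform}, $\tilde A\supseteq\tilde E_R\supseteq\tilde F_0\gamma^j$. So $\tilde A\gamma^{-j}\supseteq\tilde F_0$, and $\tilde A\gamma^{-j}$ is closed by Lemma~\ref{lem:translate}. It contains $b$, hence $wb$.
\end{proof}

The iteration of Section~\ref{sub:model} now goes through.

\begin{lemma}\label{lem:nearby}
Let $x,y\in V\setminus Q$ with $d_\Gamma(x,y)\le R$. If $y\preceq x$, then $x\sim y$.
\end{lemma}

\begin{proof}
Let $x=aH$ and $y=waH$ with $w$ admissible at $a$. Since $y\in aY^R/H$, the element $\gamma=a^{-1}wa$ lies in $Y^R$, and $wa=a\gamma$. Let $A\in\mathcal M$ contain $y$. Then $A\not\subseteq Q$ and $a\gamma\in\tilde A$. If $a\gamma^j\in\tilde A$, Lemma~\ref{lem:transfer} gives $wa\gamma^j=a\gamma^{j+1}\in\tilde A$. So $a\gamma^j\in\tilde A$ for all $j\ge1$. Some $\gamma^m$, $m\ge1$, lies in $H$, so $a\in\tilde AH=\tilde A$, that is, $x\in A$. As $x\notin D_0$, Lemma~\ref{lem:order}(iii) gives $x\preceq y$.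
\end{proof}

In Example~\ref{ex:dihedral} the conclusion fails: $k$ and $k+1$ are adjacent in $\Gamma$, comparable and not equivalent. This is as it must be, since $ba$ has no positive power in $H$.

Lemma~\ref{lem:nearby} applies only at bounded distance, and we have no bound on the diameter of a class. The next lemma removes this obstacle: far from $Q$, all points of a class see the same classes in their $\Gamma$-neighborhoods.

\begin{lemma}\label{lem:neighbors}
Let $x\sim x'$ with $B_\Gamma(x,1)\cap Q=B_\Gamma(x',1)\cap Q=\emptyset$. Then every $y\in B_\Gamma(x,1)$ is equivalent to some $y'\in B_\Gamma(x',1)$.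
\end{lemma}

\begin{proof}
First let $b\in G$, $g\in Y$ and $v$ admissible at $b$, with $bgH,\,vbgH\notin Q$. Then $vbgH\preceq bgH$. Indeed, every $A\in\mathcal M$ containing $bgH$ satisfies $A\not\subseteq Q$, so it contains $vbgH$ by Lemma~\ref{lem:transfer} with $\gamma=g\in Y\subseteq Y^R$ and $j=1$. Lemma~\ref{lem:order}(iii) applies.

Now let $x=aH$ and $y=agH$ with $g\in Y$. Take $w$ admissible at $a$ with $waH=x'$, and $w'$ admissible at $wa$ with $w'waH=x$, say $w'wa=ah$ with $h\in H$. Put $y'=wagH\in B_\Gamma(x',1)$ and $y''=w'wagH=ahgH\in B_\Gamma(x,1)$. None of $y,y',y''$ is in $Q$. The first paragraph, with $(b,v)=(a,w)$ and then $(b,v)=(wa,w')$, gives $y''\preceq y'\preceq y$. Since $d_\Gamma(y,y'')\le2\le R$, Lemma~\ref{lem:nearby} gives $y\sim y''$. Hence $y\preceq y''\preceq y'$ and $y'\sim y$.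
\end{proof}

\subsection{Counting classes}

\begin{proof}[Proof of Proposition~\ref{prop:periodic}]
Let $\Lambda$ be the graph whose vertices are the $\sim$-classes, two distinct classes being adjacent if they contain $\Gamma$-adjacent points. It is connected because $\Gamma$ is. Classes are finite, so $\Lambda$ is locally finite and infinite. Only finitely many classes meet the finite set $Q^+=\bigcup_{z\in Q}B_\Gamma(z,1)$. Choose a class $c_0$ at $\Lambda$-distance greater than $e$ from all of these, a point $x\in c_0$, and let $\mathcal C_r$ be the ball of radius $r$ about $c_0$ in $\Lambda$. Every point $u$ of a class in $\mathcal C_e$ is outside $Q^+$, that is, $B_\Gamma(u,1)\cap Q=\emptyset$. Since $\Lambda$ is infinite, connected and locally finite, there is a geodesic of length $e$ starting at $c_0$, so $|\mathcal C_e|\ge e+1$.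

We show by induction that for $0\le r\le e$ every class in $\mathcal C_r$ meets $B_\Gamma(x,r)$. This holds for $r=0$. Let $r<e$ and $c\in\mathcal C_{r+1}\setminus\mathcal C_r$. There are $c'\in\mathcal C_r$ and $\Gamma$-adjacent points $z\in c$, $u'\in c'$, and by induction a point $u\in c'\cap B_\Gamma(x,r)$. By Lemma~\ref{lem:neighbors}, applied to $u'\sim u$, the point $z$ is equivalent to some point of $B_\Gamma(u,1)\subseteq B_\Gamma(x,r+1)$, and this point lies in $c$.

Choose in each class of $\mathcal C_e$ a representative in $B_\Gamma(x,e)$. These points lie outside $Q\supseteq D_0$, are pairwise inequivalent, and are at mutual distance at most $2e=R$. By Lemma~\ref{lem:nearby} they are pairwise incomparable, so $|\mathcal C_e|\le e$ by Lemma~\ref{lem:antichain}. This is a contradiction.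
\end{proof}

\begin{remark}
In this section narrowness is used twice, for the finiteness of $e$ and for the equality of indices in Lemma~\ref{lem:translate}. Finite generation of $H$ is used only in Lemma~\ref{lem:oneend}. Periodicity is used in Lemmas~\ref{lem:oneend}, \ref{lem:willis} and~\ref{lem:nearby}.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proposition}\label{prop:comm}
Let $H\le G$ be a finitely generated pair with $X$ narrow and $n=n(X)$. If $[\operatorname{Comm}_G(H):H]\ge n+1$, then $H$ is a virtual fiber subgroup.
\end{proposition}

\begin{proof}
Take $L$ from Lemma~\ref{lem:reduce}(ii). Then $H\le L$ is a finitely generated pair with narrow Schreier graph, and $H$ is commensurated in $L$. By Proposition~\ref{prop:periodic}, some $g\in L$ has no positive power in $H$. By Lemma~\ref{lem:core}, applied to $H\le L$, the group $N=\bigcap_{a\in L}aHa^{-1}$ has finite index in $H$. It is normal in $L$, so $g$ normalizes it, and no positive power of $g$ lies in $N\le H$. By Lemma~\ref{lem:cofinite}, applied in $G$, the groups $G'=N\langle g\rangle$ and $H'=N$ exhibit $H$ as a virtual fiber subgroup.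
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:reduce}(i), $[\operatorname{Comm}_G(H):H]=\infty$. Apply Proposition~\ref{prop:comm}.
\end{proof}

For Theorem~\ref{thm:supp} we need to know that Schreier graphs quasi-isometric to $\mathbb Z$ or $\mathbb N$ are narrow.

\begin{lemma}\label{lem:linear}
An unbounded connected graph with $|B(o,r)|\le Cr+C$ for all $r\ge0$ is narrow. A connected graph of bounded degree that is quasi-isometric to $\mathbb Z$ or $\mathbb N$ satisfies such a bound, so it is narrow.
\end{lemma}

\begin{proof}
Let $k$ pairwise disjoint unbounded $\mu$-coarsely connected sets be given, and choose $r_0$ such that each meets $B(o,r_0)$. Let $t\ge r_0$. In each set, follow a sequence with steps of length at most $\mu$ from a point of $B(o,r_0)$ to a point outside $B(o,t)$. The first point outside $B(o,t)$ lies in $B(o,t+\mu)$. Taking $t=r_0,\,r_0+\mu,\,r_0+2\mu,\dots$ shows that each set has at least $\lfloor(r-r_0)/\mu\rfloor$ points in $B(o,r)$. So $k\lfloor(r-r_0)/\mu\rfloor\le Cr+C$ for all $r\ge r_0$, and $r\to\infty$ gives $k\le C\mu$.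

Let $f$ be a map to $\mathbb Z$ with $d(x,y)/\kappa-\kappa\le|f(x)-f(y)|\le\kappa\,d(x,y)+\kappa$. Its fibers have diameter at most $\kappa^2$, so their size is bounded because the degree is. The image of $B(o,r)$ has at most $2(\kappa r+\kappa)+1$ points. This gives the linear bound, and the graph is unbounded since $f$ has unbounded image.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}]
(2)$\Rightarrow$(1) is Theorem~\ref{thm:main}, (3)$\Rightarrow$(1) is Proposition~\ref{prop:comm}, and (4)$\Rightarrow$(2) follows from Lemma~\ref{lem:linear}, as Schreier graphs have bounded degree.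

Assume (1), with $H'\trianglelefteq G'$ and $G'/H'\cong\mathbb Z$ generated by $tH'$. By (B), $H\backslash G$ is quasi-isometric to $\mathbb Z$ or $\mathbb N$, and it is narrow by Lemma~\ref{lem:linear}. The cosets $t^kH'=H't^kH'$ are infinitely many double cosets of $H'$ in $G$. Let $m=[H:H']$ and write $H=\bigcup_{i=1}^mH'h_i=\bigcup_{j=1}^mh'_jH'$. Then $HgH=\bigcup_{i,j}H'h_igh'_jH'$ is a union of at most $m^2$ double cosets of $H'$. So $|H\backslash G/H|=\infty$, which proves (2) and (4). The group $H'=tH't^{-1}$ lies in $H\cap tHt^{-1}$ and has finite index in $H$ and in $tHt^{-1}$, so $t\in\operatorname{Comm}_G(H)$. If $t^k\in H$ with $k\ge1$, a positive power of $t$ would lie in $H'$, which is impossible. So the cosets $t^kH$ are distinct, which proves (3).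

For the bounds, let $H\backslash G$ be narrow, let $S$ contain a generating set of $H$, and suppose that $H$ is not a virtual fiber subgroup. Proposition~\ref{prop:comm} gives $[\operatorname{Comm}_G(H):H]\le n$. By Lemma~\ref{lem:cover}(iii), every finite $H$-orbit on $V$ lies in $\operatorname{Comm}_G(H)/H$, so there are at most $n$ finite orbits. By the choice of $S$, the infinite $H$-orbits are pairwise disjoint infinite connected subsets of $X$, so there are at most $n$ of them. Hence $|H\backslash G/H|\le2n$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Azuelos}
P\'en\'elope Azuelos, \emph{On subgroups with narrow Schreier graphs}, arXiv:2402.19000 (2024).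
\end{thebibliography}
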